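# Operators on $\ell_\infty^m(\ell_1^m)$ that neither preserve $\ell_1^k$ nor pass through $\ell_\infty^k$

## 1. Either $\ell_1^k$ or $\ell_\infty^k$: the expected dichotomy and three families that obey it

Write $L_1=L_1[0,1]$, and let $\ell_\infty^m(\ell_1^m)$ be the space of $m\times m$ arrays $f=(f_{i,j})$ with norm
$$\|f\|=\max_i\sum_j|f_{i,j}| .$$
Each row is a copy of $\ell_1^m$, and the rows are put together with a maximum. For instance, when $m=2$ the norm is $\max(|f_{11}|+|f_{12}|,\ |f_{21}|+|f_{22}|)$. The unit vectors are denoted $e_{i,j}$. Scalars are real until the last section.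

We are given operators $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$ with $\sup_m\|T^{(m)}\|<\infty$, and we look at two ways in which they can behave.

**Definition (a).** The identities $\mathrm{id}_{\ell_1^k}$ *uniformly factor through the* $T^{(m)}$ if there is $C>0$ such that for every $k$ there are $m$ and operators $A\colon\ell_1^k\to\ell_\infty^m(\ell_1^m)$, $B\colon L_1\to\ell_1^k$ with $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ and $\|A\|\|B\|\le C$.

**Definition (b).** The $T^{(m)}$ *uniformly approximately factor through* $\ell_\infty^k$ if for every $\varepsilon>0$ there is $C>0$ such that for every $m$ there are $k$ and operators $A\colon\ell_\infty^m(\ell_1^m)\to\ell_\infty^k$, $B\colon\ell_\infty^k\to L_1$ with $\|A\|\|B\|\le C$ and $\|T^{(m)}-BA\|\le\varepsilon$.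

The problem comes from Laustsen, Odell, Schlumprecht and Zsák, "Dichotomy theorems for random matrices and closed ideals of operators on $\big(\bigoplus_{n=1}^\infty\ell_1^n\big)_{c_0}$", arXiv:1009.2923 (2010). It asks whether every uniformly bounded sequence satisfies either

(i) the $\mathrm{id}_{\ell_1^k}$ uniformly factor through the $T^{(m)}$, or

(ii) the $T^{(m)}$ uniformly approximately factor through $\ell_\infty^k$.

The answer that one would first guess is *yes*. The domain is built from $\ell_1$ and $\ell_\infty$ only. So either the operators see the $\ell_1$ structure of the rows, and then one should be able to recover copies of $\ell_1^k$, or they do not, and then only the $\ell_\infty$ structure is left. Here are three tests.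

*One column.* Let $T^{(m)}f$ depend only on the first column, $T^{(m)}f=D_m\big((f_{i,1})_i\big)$ with $D_m\colon\ell_\infty^m\to L_1$ and $\sup_m\|D_m\|<\infty$. The projection onto the first column has norm $1$, so (ii) holds with no error.

*One row, disjoint images.* Let $T^{(m)}f=\sum_jf_{1,j}\,m\mathbf 1_{I_j}$ with $I_j=[\frac{j-1}m,\frac jm)$. Take $m=k$, let $A$ be the inclusion of the first row and $Bh=(\int_{I_j}h)_j$. Then $BT^{(k)}A=\mathrm{id}_{\ell_1^k}$ and $\|A\|=\|B\|=1$, so (i) holds.

*One row, independent signs.* Let $T^{(m)}f=\sum_jf_{1,j}r_j$ with $r_j$ the Rademacher functions on $[0,1]$. The function $\sum_jf_{1,j}r_j$ is constant on dyadic intervals of length $2^{-m}$ and bounded by $\|f\|$. So $T^{(m)}$ is the composition of a norm-one map into $\ell_\infty^{2^m}$ (functions constant on those intervals, with the sup norm) and the inclusion into $L_1$. Again (ii) holds with no error.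

The third family carries a hint, because it also factors through a Hilbert space, as $e_{1,j}\mapsto e_j\in\ell_2^m\mapsto r_j\in L_1$. Hilbert space is neither $\ell_1$-like nor $\ell_\infty$-like, so an operator that factors through Hilbert space and uses *many* rows might escape both alternatives. It does, and the guess is wrong.

## 2. Hilbert space excludes $\ell_1^k$, but one row is never enough

**Hilbertian factorizations violate (i).** Suppose $T^{(m)}=V_mU_m$ through a Hilbert space $H_m$ with $\|U_m\|,\|V_m\|\le1$, and $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ with $\|A\|\|B\|\le C$. Put $\alpha=U_mA\colon\ell_1^k\to H_m$ and $\beta=BV_m\colon H_m\to\ell_1^k$, so $\beta\alpha=\mathrm{id}$ and $\|\alpha\|\|\beta\|\le C$. Let $(u_l)$ be the unit vectors of $\ell_1^k$ and average over independent signs $\theta_l$: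
$$k=\mathbb E\Big\|\sum_l\theta_lu_l\Big\|_1\le\|\beta\|\,\mathbb E\Big|\sum_l\theta_l\alpha u_l\Big|\le\|\beta\|\Big(\mathbb E\Big|\sum_l\theta_l\alpha u_l\Big|^2\Big)^{1/2}=\|\beta\|\Big(\sum_l|\alpha u_l|^2\Big)^{1/2}\le C\sqrt k. \tag{1}$$
Hence $k\le C^2$, and no single $C$ serves all $k$. So (i) fails for any such sequence.

It remains to find $U\colon\ell_\infty^m(\ell_1^m)\to\ell_2^n$ and $V\colon\ell_2^n\to L_1$ such that $VU$ also violates (ii). For $V$ the natural choice is the isometric embedding by linear functions on the sphere. Let $n\ge2$, let $\sigma$ be the normalized measure on $S^{n-1}$ and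
$$\kappa_n=\int|x_1|\,d\sigma(x),\qquad V\colon\ell_2^n\to L_1(\sigma),\quad (Vv)(x)=\frac{\langle x,v\rangle}{\kappa_n}. \tag{2}$$
By rotation invariance $\|Vv\|_1=|v|$.

We record two bounds. Let $\gamma$ be the standard Gaussian measure on $\mathbb R^n$, let $y$ have law $\gamma$, and let $\hat y=y/|y|$; by rotation invariance $\hat y$ is independent of $|y|$ and has law $\sigma$. So $\sqrt{2/\pi}=\mathbb E|y_1|=\mathbb E|y|\,\kappa_n$. Since $\mathbb E|y|\le(\mathbb E|y|^2)^{1/2}=\sqrt n$ and $\kappa_n\le(\int x_1^2\,d\sigma)^{1/2}=n^{-1/2}$,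
$$\kappa_n=\frac{\sqrt{2/\pi}}{\mathbb E|y|}\ge\sqrt{\frac{2}{\pi n}},\qquad \mathbb E|y|\ge\sqrt{\frac{2n}{\pi}}. \tag{3}$$

**The first attempt: one row.** A sensible first try is $U\colon\ell_1^N\to\ell_2^n$ with $N$ huge and $Ue_1,\dots,Ue_N$ dense in the sphere, so that $U$ is almost a quotient map. Then $VU$ carries all of the Hilbert space. It nevertheless satisfies (ii), whatever $U$ is. Put $h_j=VUe_j$ with $\|U\|\le1$. By (3),
$$\|h_j\|_{L_2(\sigma)}^2=\frac{|Ue_j|^2}{n\kappa_n^2}\le\frac\pi2 .$$
Truncate at height $K$: $\|h_j\mathbf 1_{\{|h_j|>K\}}\|_1\le\|h_j\|_2^2/K\le\pi/(2K)$. Choose simple functions $s_j$ with $|s_j|\le K$, uniformly so close to the truncated functions that $\|h_j-s_j\|_1\le2/K$, and let $Se_j=s_j$. All $s_j$ are constant on the cells of one finite partition, so $S$ factors as a map of norm at most $K$ into some $\ell_\infty^k$ followed by the inclusion into $L_1$, of norm at most $1$. Moreover $\|VU-S\|=\max_j\|h_j-s_j\|_1\le2/K$.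

The argument uses that an operator on $\ell_1^N$ may be prescribed freely on the basis. With $M$ rows of length $n$, the formal identity from $\ell_\infty^M(\ell_1^n)$ to $\ell_1^{Mn}$ has norm $M$, and the same truncation gives only error $2M/K$ with $\|A\|\|B\|\le MK$. So the number of rows must tend to infinity. Then each single $VUf$ can still be truncated, but truncation is not linear in $f$, and there is no longer a small basis on which to perform it.

## 3. The statements

**Definition.** For $S\colon E\to F$ with $\dim E<\infty$,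
$$\gamma_\infty(S)=\inf\|A\|\|B\|$$
over all $k$ and all factorizations $S=BA$ with $A\colon E\to\ell_\infty^k$, $B\colon\ell_\infty^k\to F$.

For example, $(x_1,x_2)\mapsto(x_1+x_2,x_1-x_2)$ is an isometry of $\ell_1^2$ onto $\ell_\infty^2$, so $\gamma_\infty(\mathrm{id}_{\ell_1^2})=1$.

**Theorem 1.** There are operators $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$ with $\|T^{(m)}\|\le1$ such that

1. $T^{(m)}=V_mU_m$ with $U_m\colon\ell_\infty^m(\ell_1^m)\to H_m$, $V_m\colon H_m\to L_1$, $H_m$ a finite-dimensional Hilbert space, $\|U_m\|,\|V_m\|\le1$. Consequently (i) fails.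
2. For every $C<\infty$, $\lim_m\inf\{\|T^{(m)}-S\|:\gamma_\infty(S)\le C\}=1$. Consequently (ii) fails, for every $\varepsilon<1$.

So the dichotomy does not hold for every uniformly bounded sequence. Part 2 is extreme, since $\|T^{(m)}\|\le1$: asymptotically no approximant with $\gamma_\infty\le C$ is better than $S=0$.

**Theorem 2.** The $T^{(m)}$ can be chosen so that, in addition, for every $\varepsilon\in[0,1)$,
$$\liminf_{m\to\infty}\frac{\log\inf\{\gamma_\infty(S):\|T^{(m)}-S\|\le\varepsilon\}}{\log m}\ \ge\ \frac{1-\varepsilon^2}{2(1+\varepsilon^2)} .$$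
On the other hand $\gamma_\infty(S)\le\sqrt m\,\|S\|$ for every $S\colon\ell_\infty^m(\ell_1^m)\to L_1$. So the growth is polynomial, and the exponent $\frac12$ obtained as $\varepsilon\to0$ is optimal.

**Corollary 3.** Let $X=(\bigoplus_k\ell_1^k)_{c_0}$ and $Z=(\bigoplus_k\ell_2^k)_{c_0}$, and let $\mathcal G_Y(X)$ be the set of operators on $X$ that factor through $Y$. Then $\overline{\mathcal G_{c_0}}(X)\subsetneq\overline{\mathcal G_Z}(X)\subsetneq\mathcal B(X)$, and these are closed ideals.

## 4. Trace duality between $\gamma_\infty$ and $\pi_1$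

To bound $\|T-S\|$ from below for *all* $S$ with $\gamma_\infty(S)\le C$, we use a linear functional that is large on $T$ and small on all such $S$. Functionals on operators $E\to F$ with $\dim E<\infty$ are supplied by traces: $D\mapsto\operatorname{tr}(WD)$ with $W\colon F\to E$. The relevant size of $W$ is its 1-summing norm.

**Definition.** $\pi_1(W)$ is the least $c$ such that for all finite families $(x_l)$ in $F$
$$\sum_l\|Wx_l\|\le c\,\sup_{\|\phi\|_{F^*}\le1}\sum_l|\phi(x_l)| .$$
Clearly $\pi_1(DW)\le\|D\|\pi_1(W)$.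

As an example, for $\mathrm{id}_{\ell_\infty^k}$ and the unit vectors $x_l=u_l$ the left side is $k$, while the supremum on the right is $\sup_{\|\phi\|_1\le1}\sum_l|\phi_l|=1$. So $\pi_1(\mathrm{id}_{\ell_\infty^k})\ge k$: the unit vectors of $\ell_\infty^k$ are as bad as possible for a 1-summing map, and this is what the next lemma exploits.

**Lemma 4.** Let $\dim E<\infty$, $S\colon E\to F$ and $W\colon F\to E$. Then $|\operatorname{tr}(WS)|\le\gamma_\infty(S)\,\pi_1(W)$.

*Proof.* Let $S=BA$ through $\ell_\infty^k$. Then $\operatorname{tr}(WS)=\operatorname{tr}((WB)A)=\operatorname{tr}(AWB)$, and $AWB$ acts on $\ell_\infty^k$. The $l$-th diagonal entry of its matrix is bounded by $\|AWBu_l\|$, so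
$$|\operatorname{tr}(WS)|\le\sum_l\|AWBu_l\|\le\|A\|\,\pi_1(W)\sup_{\|\phi\|\le1}\sum_l|\phi(Bu_l)|\le\|A\|\|B\|\,\pi_1(W),$$
because $\sum_l|\phi(Bu_l)|=\|B^*\phi\|_{\ell_1^k}\le\|B\|$. Take the infimum over factorizations. $\square$

To bound $\pi_1$ we use one classical fact, **Grothendieck's theorem**: every operator $Q$ from an $L_1$-space to a Hilbert space is 1-summing, and $\pi_1(Q)\le K_G\|Q\|$ with $K_G$ Grothendieck's constant (see Diestel–Jarchow–Tonge, *Absolutely Summing Operators*).

**A warm-up: $\gamma_\infty(\mathrm{id}_{\ell_1^k})\ge\sqrt k/K_G$.** Take $S=W=\mathrm{id}_{\ell_1^k}$. Through $\ell_1^k\to\ell_2^k\to\ell_1^k$ we get $\pi_1(W)\le\sqrt k\,K_G$, and Lemma 4 gives $k\le\gamma_\infty(\mathrm{id}_{\ell_1^k})K_G\sqrt k$. In particular (i) and (ii) exclude each other. Let $C$ be the constant in (i), and $C'$ the constant in (ii) for $\varepsilon=1/(2C)$. If $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ with $\|A\|\|B\|\le C$, and $\|T^{(m)}-S\|\le\varepsilon$ with $\gamma_\infty(S)\le C'$, then $\|BSA-\mathrm{id}\|\le\frac12$.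 So $BSA$ has an inverse of norm at most $2$, whence $\gamma_\infty(\mathrm{id}_{\ell_1^k})\le2CC'$ for every $k$, which is false.

The warm-up also fixes the shape of the test operator: $W$ will go from $L_1$ to a Hilbert space (where Grothendieck's theorem applies) and from there to $E$.

## 5. Averaging rotated cross-polytopes

**Purpose.** We want $U\colon\ell_\infty^M(\ell_1^n)\to\ell_2^n$ whose image of the unit ball is nearly the whole Euclidean ball, and we want to use many rows evenly. Each row contributes a cross-polytope (the unit ball of $\ell_1^n$), turned by a rotation $g_i$. The maximum over rows turns the image of the unit ball into a Minkowski sum of rotated cross-polytopes, and such sums become round.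

For $z\in\mathbb R^n$ put
$$F(z)=\max_j|z_j|,\qquad \mu_n=\int F\,d\sigma\ \ge\ \kappa_n .$$
Let $j(z)$ be the smallest $j$ with $|z_j|=F(z)$, and $s_j(z)=\operatorname{sgn}(z_j)\mathbf 1_{\{j(z)=j\}}$. Then
$$\sum_j|s_j(z)|\le1,\qquad \sum_js_j(z)z_j=F(z),\qquad s_j(\lambda z)=s_j(z)\ (\lambda>0). \tag{4}$$

**Lemma 5.** Let $\eta\in(0,1)$. For all sufficiently large $M$ (depending on $n,\eta$) there are $g_1,\dots,g_M\in O(n)$ with
$$\Big|\frac1M\sum_{i=1}^MF(g_iv)-\mu_n\Big|\le\eta\mu_n\qquad\text{for all }v\in S^{n-1}. \tag{5}$$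

*Proof.* Let the $g_i$ be independent and Haar distributed; then each $g_iv$ has law $\sigma$. Fix a finite $(\eta\mu_n/4)$-net of $S^{n-1}$. By the law of large numbers, with probability tending to $1$ as $M\to\infty$, the deviation is at most $\eta\mu_n/2$ at every point of the net. Since $F$ is 1-Lipschitz for the Euclidean norm, so is $v\mapsto\frac1M\sum_iF(g_iv)$. Hence the deviation at any $v$ is at most $\eta\mu_n/2+\eta\mu_n/4\le\eta\mu_n$. $\square$

*The plane by hand.* For $n=2$, $\mu_2=\frac2\pi\int_{-\pi/4}^{\pi/4}\cos\theta\,d\theta=\frac{2\sqrt2}\pi\approx0.900$. With $M=1$, $F$ ranges over $[0.707,1]$. With $M=2$ and the rotations by $0$ and $45^\circ$, the average at $v=(\cos\theta,\sin\theta)$, $0\le\theta\le\frac\pi4$, is $\frac12(\cos\theta+\cos(\frac\pi4-\theta))=\cos\frac\pi8\cos(\theta-\frac\pi8)$, and it has period $\frac\pi4$ in $\theta$. So it ranges over $[\cos^2\frac\pi8,\cos\frac\pi8]\approx[0.854,0.924]$, and (5) holds with $\eta=0.06$. The Minkowski sum of the two squares is a regular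 octagon.

**The operators.** Fix $n,\eta,M,g_i$ as in Lemma 5, let $E=\ell_\infty^M(\ell_1^n)$, and put
$$U\colon E\to\ell_2^n,\quad Uf=\frac1{(1+\eta)\mu_nM}\sum_{i,j}f_{i,j}\,g_i^{-1}e_j,\qquad T_n=VU. \tag{6}$$

*Norms.* For $|v|=1$ and $\|f\|\le1$ we have $\langle g_i^{-1}e_j,v\rangle=(g_iv)_j$, so by (5)
$$|\langle Uf,v\rangle|\le\frac1{(1+\eta)\mu_nM}\sum_iF(g_iv)\le1 .$$
Thus $\|U\|\le1$ and, $V$ being isometric, $\|T_n\|\le1$.

*An almost right inverse.* For $y\ne0$ let
$$f_y=\sum_{i,j}s_j(g_iy)\,e_{i,j}\in E ,$$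
which in row $i$ picks the coordinate where $g_iy$ is largest, with its sign. By (4), $\|f_y\|\le1$, and
$$\langle Uf_y,\hat y\rangle=\frac1{(1+\eta)\mu_nM}\sum_i\sum_js_j(g_i\hat y)(g_i\hat y)_j=\frac1{(1+\eta)\mu_nM}\sum_iF(g_i\hat y)\ge\frac{1-\eta}{1+\eta}\ge1-2\eta .$$
Since $|Uf_y|\le1$, we get $|Uf_y-\hat y|^2\le2-2(1-2\eta)=4\eta$, that is
$$|Uf_y-\hat y|\le2\sqrt\eta . \tag{7}$$

## 6. The noise-free test operator stops at the constant $K_G$

The vectors $f_y$ and the functions $\operatorname{sgn}\langle\cdot,y\rangle$, which norm $V\hat y$, suggest a test operator. Define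
$$Q\colon L_1(\sigma)\to L_2(\gamma),\quad Qh(y)=\int h(x)\operatorname{sgn}\langle x,y\rangle\,d\sigma(x);\qquad R\colon L_2(\gamma)\to E,\quad R\varphi=\int\varphi(y)f_y\,d\gamma(y), \tag{8}$$
and try $W_1=RQ$, so $W_1h=\int\langle\operatorname{sgn}\langle\cdot,y\rangle,h\rangle f_y\,d\gamma(y)$. An operator $e\mapsto\psi(e)f$ of rank one has trace $\psi(f)$, so
$$\operatorname{tr}(W_1D)=\int\langle\operatorname{sgn}\langle\cdot,y\rangle,Df_y\rangle\,d\gamma(y),\qquad|\operatorname{tr}(W_1D)|\le\|D\|\quad\text{for all }D\colon E\to L_1(\sigma).$$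
Moreover $\langle\operatorname{sgn}\langle\cdot,y\rangle,V\hat y\rangle=\int|\langle x,\hat y\rangle|\,d\sigma/\kappa_n=1$, so with (7), $\operatorname{tr}(W_1T_n)\ge1-2\sqrt\eta$. So far this is perfect: $W_1$ almost norms $T_n$.

The other half is $\pi_1(W_1)$. Since $|Qh(y)|\le\|h\|_1$, we have $\|Q\|\le1$ and $\pi_1(W_1)\le\|R\|K_G$. But $\|R\|=1$ exactly. Indeed, for signs $\epsilon\in\{\pm1\}^n$ put
$$f_\epsilon=\sum_j\epsilon_js_j .$$
The function $f_\epsilon$ has modulus $1$ almost everywhere, and for $\varphi=f_\epsilon\circ g_1$ the first row of $R\varphi$ has $\ell_1$-norm at least $\int\varphi\cdot(f_\epsilon\circ g_1)\,d\gamma=\|f_\epsilon\|_2^2=1=\|\varphi\|_2$. (That $\|R\|\le1$ is the computation in Lemma 7 below without the noise.) So this route yields only $\|T_n-S\|\ge1-2\sqrt\eta-K_G\gamma_\infty(S)$, which says nothing for $\gamma_\infty(S)\ge1$. The obstacle is precisely the number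
$$\|f_\epsilon\|_2^2=\sum_j\mathbb P(j(y)=j)=1 .$$

What gets past it is that two kinds of functions of $y$ are involved, and they react differently to noise. The pairing between $\operatorname{sgn}\langle x,y\rangle$ and the linear function $\langle x,y\rangle$ loses only a factor $\rho$ when $y$ in the first function is replaced by a Gaussian vector with correlation $\rho$ to $y$. But the position $j(y)$ of the largest coordinate is destroyed by noise: for large $n$, two correlated Gaussian vectors almost never have their largest coordinates in the same place. So we insert noise between $Q$ and $R$.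

## 7. Inserting noise: signs survive, the position of the maximum does not

**Definition.** For $\rho\in(0,1)$ the *Mehler* (Ornstein–Uhlenbeck) *operator* on $L_2(\gamma)$ is
$$\mathcal M_\rho\varphi(y)=\mathbb E\,\varphi\big(\rho y+\sqrt{1-\rho^2}\,\xi\big),\qquad \xi\sim\gamma .$$

For example, $\mathcal M_\rho$ multiplies the function $y_1$ by $\rho$ and the function $y_1y_2$ by $\rho^2$. We need three properties.

*Self-adjointness.* If $y\sim\gamma$ is independent of $\xi$ and $y'=\rho y+\sqrt{1-\rho^2}\,\xi$, then the pairs $(y_j,y_j')$ are independent over $j$, and each consists of standard normals with correlation $\rho$. In particular $y'\sim\gamma$, so $\mathcal M_\rho$ is well defined and bounded on $L_2(\gamma)$. Since the law of $(y,y')$ is symmetric, $\langle\varphi,\mathcal M_\rho\psi\rangle=\mathbb E\varphi(y)\psi(y')=\mathbb E\varphi(y')\psi(y)=\langle\mathcal M_\rho\varphi,\psi\rangle$.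

*Composition.* $\mathcal M_\rho\mathcal M_\rho\varphi(y)=\mathbb E\varphi(\rho^2y+\rho\sqrt{1-\rho^2}\,\xi+\sqrt{1-\rho^2}\,\xi')$ with $\xi,\xi'\sim\gamma$ independent. The noise has variance $\rho^2(1-\rho^2)+(1-\rho^2)=1-\rho^4$ in each coordinate, so $\mathcal M_\rho\mathcal M_\rho=\mathcal M_{\rho^2}$.

*Rotations.* For $g\in O(n)$, $\mathcal M_\rho(\varphi\circ g)=(\mathcal M_\rho\varphi)\circ g$, because $g\xi\sim\xi$.

**The test operator.** With $Q,R$ from (8) let
$$W=R\,\mathcal M_\rho\,Q\colon L_1(\sigma)\to E,\qquad b_y(x)=\mathbb E_\xi\operatorname{sgn}\big\langle x,\rho y+\sqrt{1-\rho^2}\,\xi\big\rangle .$$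
The function $b_y$ is a smoothed version of $\operatorname{sgn}\langle\cdot,y\rangle$, and $|b_y|\le1$. By Fubini $\mathcal M_\rho Qh(y)=\int hb_y\,d\sigma$, hence $Wh=\int\langle b_y,h\rangle f_y\,d\gamma(y)$, and as in Section 6, for every $D\colon E\to L_1(\sigma)$,
$$\operatorname{tr}(WD)=\int\langle b_y,Df_y\rangle\,d\gamma(y),\qquad|\operatorname{tr}(WD)|\le\|D\| . \tag{9}$$

**The trace against $T_n$ drops only to $\rho$.** The next lemma computes the cost of the noise.

**Lemma 6.** $\operatorname{tr}(WT_n)\ge\rho-\sqrt{\pi/n}-2\sqrt\eta$.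

*Proof.* Since $V$ is isometric and $|b_y|\le1$, (7) gives $|\langle b_y,VUf_y\rangle-\langle b_y,V\hat y\rangle|\le2\sqrt\eta$. So it suffices to show that $a:=\int\langle b_y,V\hat y\rangle\,d\gamma(y)$ satisfies $a\ge\rho-\sqrt{\pi/n}$. Writing out,
$$a=\frac1{\kappa_n}\int\mathbb E\Big[\langle x,\hat y\rangle\operatorname{sgn}\big\langle x,\rho y+\sqrt{1-\rho^2}\,\xi\big\rangle\Big]d\sigma(x) .$$
By rotation invariance of the laws of $y$ and $\xi$, the inner expectation is the same for every $x\in S^{n-1}$. Take $x=e_1$: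
$$a=\kappa_n^{-1}\,\mathbb E[\hat y_1\operatorname{sgn}\zeta],\qquad\zeta=\rho y_1+\sqrt{1-\rho^2}\,\xi_1 ,$$
and $\zeta$ is standard normal. We compare $\hat y_1/\kappa_n$ with $\sqrt{\pi/2}\,y_1$. For the latter, $\mathbb E[y_1\mid\zeta]=\rho\zeta$ gives $\sqrt{\pi/2}\,\mathbb E[y_1\operatorname{sgn}\zeta]=\sqrt{\pi/2}\,\rho\,\mathbb E|\zeta|=\rho$. By (3), $\kappa_n^{-1}=\sqrt{\pi/2}\,\mathbb E|y|$, and $y_1=|y|\hat y_1$. Using the independence of $\hat y$ and $|y|$, and $\mathbb E|\hat y_1|=\kappa_n$,
$$|a-\rho|\le\mathbb E\Big|\frac{\hat y_1}{\kappa_n}-\sqrt{\tfrac\pi2}\,y_1\Big|=\sqrt{\tfrac\pi2}\,\kappa_n\,\mathbb E\big||y|-\mathbb E|y|\big|=\frac{\mathbb E\big||y|-\mathbb E|y|\big|}{\mathbb E|y|} .$$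
Finally
$$\operatorname{Var}|y|\le\mathbb E(|y|-\sqrt n)^2=\mathbb E\frac{(|y|^2-n)^2}{(|y|+\sqrt n)^2}\le\frac{\mathbb E(|y|^2-n)^2}n=\frac{2n}n=2 ,$$
so the numerator is at most $\sqrt2$, and by (3) the quotient is at most $\sqrt2/\sqrt{2n/\pi}=\sqrt{\pi/n}$. $\square$

**The 1-summing norm is governed by the stability of the position of the maximum.** For $r\in(0,1)$ let $z,z'$ be Gaussian vectors in $\mathbb R^n$ whose pairs $(z_j,z_j')$ are independent over $j$, each consisting of standard normals with correlation $r$, and put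
$$\delta_n(r)=\mathbb P\big(j(z)=j(z')\big).$$

**Lemma 7.** $\pi_1(W)\le K_G\,\delta_n(\rho^2)^{1/2}$.

*Proof.* We have $\|Q\|\le1$, so $\pi_1(Q)\le K_G$ by Grothendieck's theorem, and $\pi_1(W)\le\|R\mathcal M_\rho\|K_G$. It remains to bound $\|R\mathcal M_\rho\|$. The $(i,j)$ entry of $R\psi$ is $\int\psi(y)s_j(g_iy)\,d\gamma$, so choosing signs in each row,
$$\|R\mathcal M_\rho\varphi\|=\max_i\sum_j\Big|\int\mathcal M_\rho\varphi(y)\,s_j(g_iy)\,d\gamma\Big|=\max_{i,\epsilon}\langle\mathcal M_\rho\varphi,f_\epsilon\circ g_i\rangle .$$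
Since $\mathcal M_\rho$ is self-adjoint and commutes with rotations, $\langle\mathcal M_\rho\varphi,f_\epsilon\circ g_i\rangle=\langle\varphi,(\mathcal M_\rho f_\epsilon)\circ g_i\rangle\le\|\varphi\|_2\|\mathcal M_\rho f_\epsilon\|_2$. Further, with $z,z'$ of correlation $\rho^2$,
$$\|\mathcal M_\rho f_\epsilon\|_2^2=\langle f_\epsilon,\mathcal M_{\rho^2}f_\epsilon\rangle=\sum_{j,l}\epsilon_j\epsilon_l\,\mathbb E[s_j(z)s_l(z')] .$$
Let $j\ne l$. Replacing $(z_j,z_j')$ by $(-z_j,-z_j')$ preserves the joint law, changes the sign of $s_j(z)$, and leaves $s_l(z')$ unchanged, because $s_l(z')$ depends only on the moduli $|z'_1|,\dots,|z'_n|$ and the sign of $z_l'$. So this term is $0$. A diagonal term is at most $\mathbb P(j(z)=j(z')=j)$. Hence $\|\mathcal M_\rho f_\epsilon\|_2^2\le\delta_n(\rho^2)$. $\square$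

Without noise the correlation would be $1$ and $\delta_n(1)=1$, which is the obstacle of Section 6.

*The plane by hand.* For $n=2$ put $u=(z_1+z_2)/\sqrt2$ and $w=(z_1-z_2)/\sqrt2$, which are independent, and likewise $u',w'$. Then $j(z)=1$ exactly when $uw>0$ (almost surely). With $p=\mathbb P(uu'>0)=\frac12+\frac1\pi\arcsin r$,
$$\delta_2(r)=p^2+(1-p)^2=\frac12+\frac2{\pi^2}\arcsin^2r .$$
This is at least $\frac12$, so two coordinates are not enough. The gain appears as $n\to\infty$.

**For large $n$ the position of the maximum is lost.** The maximum of $n$ normals is about $t=\sqrt{2\log n}$. For one index to win in both vectors, $|z_j|$ and $|z_j'|$ must both be about $t$, which has probability about $e^{-t^2/(1+r)}=n^{-2/(1+r)}$. There are only $n$ indices, and $2/(1+r)>1$.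

**Lemma 8.** Let $r\in(0,1)$ and $a<1$ with $2a>1+r$. Then $\delta_n(r)\le5\,n^{1-2a/(1+r)}$ for all sufficiently large $n$. In particular $\delta_n(r)\to0$ for each fixed $r\in(0,1)$.

*Proof.* Let $G$ be standard normal, $t=\sqrt{2a\log n}$ and $p=\mathbb P(|G|\ge t)$. If $j(z)=j(z')=j$, then $F(z)<t$, or $F(z')<t$, or both $|z_j|,|z_j'|\ge t$. The first two events have probability $(1-p)^n\le e^{-np}$ each. In the last case $|z_j+z_j'|\ge2t$ (equal signs) or $|z_j-z_j'|\ge2t$ (opposite signs). The variables $z_j\pm z_j'$ are normal with variance $2\pm2r\le2+2r$. Since $\mathbb P(|G|\ge s)\le2e^{-s^2/2}$, each of these two events has probability at most $2e^{-(2t)^2/(2(2+2r))}=2e^{-t^2/(1+r)}=2n^{-2a/(1+r)}$. Summing over $j$,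
$$\delta_n(r)\le2e^{-np}+4\,n^{1-2a/(1+r)} .$$
It remains to see that $np$ is large. For $t>0$ we have $\mathbb P(|G|\ge t)\ge\sqrt{2/\pi}\,\frac t{1+t^2}e^{-t^2/2}$, because $\int_t^\infty e^{-u^2/2}du-\frac t{1+t^2}e^{-t^2/2}$ has derivative $-2e^{-t^2/2}/(1+t^2)^2<0$ and tends to $0$ at infinity. For $t\ge1$, $\frac t{1+t^2}\ge\frac1{2t}$, so
$$p\ge\frac{n^{-a}}{\sqrt{2\pi}\,t},\qquad np\ge\frac{n^{1-a}}{2\sqrt{\pi a\log n}} .$$
As $a<1$, $2e^{-np}$ decays faster than any power of $n$ and is at most $n^{1-2a/(1+r)}$ for large $n$. The last assertion follows by choosing any $a\in(\frac{1+r}2,1)$, which makes the exponent negative. $\square$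

**Putting the pieces together.** We combine the two sides of the duality.

**Lemma 9.** For every $S\colon E\to L_1(\sigma)$ and $\rho\in(0,1)$,
$$\|T_n-S\|\ \ge\ \rho-\sqrt{\pi/n}-2\sqrt\eta-K_G\,\gamma_\infty(S)\,\delta_n(\rho^2)^{1/2} . \tag{10}$$

*Proof.* By (9), $\|T_n-S\|\ge\operatorname{tr}(W(T_n-S))\ge\operatorname{tr}(WT_n)-|\operatorname{tr}(WS)|$. The first term is bounded below by Lemma 6. By Lemmas 4 and 7 the second is at most $\gamma_\infty(S)\,K_G\,\delta_n(\rho^2)^{1/2}$. $\square$

## 8. Both alternatives fail: proof of Theorem 1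

**Step 1: arranging the $T_n$ in one sequence.** For $n\ge2$ choose $\eta_n\in(0,1)$ with $\eta_n\to0$, and $M_n\ge n$ as in Lemma 5 with $M_n$ strictly increasing. Write $E_n=\ell_\infty^{M_n}(\ell_1^n)$. Since $n\ge2$, $(S^{n-1},\sigma)$ is an atomless standard probability space, so we may identify $L_1(\sigma)$ isometrically with $L_1[0,1]$. For $M_n\le m<M_{n+1}$ we have $m\ge M_n\ge n$, so there are the coordinate projection $\Pi\colon\ell_\infty^m(\ell_1^m)\to E_n$ and inclusion $J\colon E_n\to\ell_\infty^m(\ell_1^m)$, both of norm $1$, with $\Pi J=\mathrm{id}$. Put $T^{(m)}=T_n\Pi$. For $m<M_2$ let $T^{(m)}=0$. Then $\|T^{(m)}\|\le1$ and $T^{(m)}=V(U\Pi)$ with $\|V\|,\|U\Pi\|\le1$, which is the factorization in part 1 (for $m<M_2$ use zero maps).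

**Step 2: (i) fails.** This is the computation (1): every $k$ with $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$, $\|A\|\|B\|\le C$, satisfies $k\le C^2$.

**Step 3: (ii) fails.** Let $C<\infty$ and $S\colon\ell_\infty^m(\ell_1^m)\to L_1$ with $\gamma_\infty(S)\le C$, and let $M_n\le m<M_{n+1}$. Since $T^{(m)}J=T_n$, we have $\|T^{(m)}-S\|\ge\|T_n-SJ\|$, and $\gamma_\infty(SJ)\le C$. By (10), for every $\rho<1$,
$$\|T^{(m)}-S\|\ge\rho-\sqrt{\pi/n}-2\sqrt{\eta_n}-K_GC\,\delta_n(\rho^2)^{1/2} .$$
The right side does not depend on $S$, and as $m\to\infty$, hence $n\to\infty$, it tends to $\rho$ by Lemma 8. As $\rho<1$ was arbitrary, the lower limit of the infimum in part 2 is at least $1$; and $S=0$ shows that the infimum is at most $1$. If (ii) held, then for some $\varepsilon<1$ and the corresponding $C$ this infimum would be at most $\varepsilon$ for every $m$, a contradiction. $\blacksquare$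

## 9. Polynomial growth of $\gamma_\infty$: proof of Theorem 2

**Step 1: few rows suffice.** Theorem 1 did not control $M_n$. To turn powers of $n$ into powers of $m$ we need $M_n=n^{1+o(1)}$.

**Lemma 10.** For all large $n$, (5) can be achieved with $M_n=n\lceil\log n\rceil^4$ and $\eta_n=1/\log n$.

*Proof.* Write $M=M_n$, $\eta=\eta_n$, and let the $g_i$ be independent and Haar distributed. $F$ is 1-Lipschitz on $S^{n-1}$, so by Lévy's concentration inequality (e.g. Vershynin, *High-Dimensional Probability*, Thm 5.1.3) the centered variables $F(g_iv)-\mu_n$ have $\psi_2$-norm at most $C_0/\sqrt n$. Hoeffding's inequality for independent sub-Gaussian variables gives, for fixed $v$,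
$$\mathbb P\Big(\Big|\frac1M\sum_iF(g_iv)-\mu_n\Big|>s\Big)\le2e^{-c_0Mns^2} .$$
Take $s=\eta\mu_n/2$. Since $\mu_n\ge\kappa_n\ge\sqrt{2/(\pi n)}$, the exponent satisfies $c_0Mns^2\ge c_1M\eta^2\ge c_1n\log^2n$ with $c_1>0$ a constant. There is an $(\eta\mu_n/4)$-net of $S^{n-1}$ with at most $(1+8/(\eta\mu_n))^n\le e^{C_1n\log n}$ points. By the union bound, the deviation exceeds $\eta\mu_n/2$ at some point of the net with probability at most $2e^{C_1n\log n-c_1n\log^2n}$, which is less than $1$ for large $n$. The passage from the net to all $v$ is as in Lemma 5. $\square$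

**Step 2: the lower bound.** Use these $M_n,\eta_n$ in Section 8 for $n\ge n_0$, with $n_0$ large; that is, for given $m\ge M_{n_0}$ take the largest $n$ with $M_n\le m$, and let $T^{(m)}=0$ for $m<M_{n_0}$. Note that $M_n$ is strictly increasing and $M_n\ge n$, so the proof of Theorem 1 applies. Moreover $\log M_n=\log n+4\log\lceil\log n\rceil$ and $M_n\le m<M_{n+1}$, so $\log n/\log m\to1$.

Let $\varepsilon\in[0,1)$, $\rho\in(\varepsilon,1)$, and $a<1$ with $2a>1+\rho^2$. If $\|T^{(m)}-S\|\le\varepsilon$, then $\|T_n-SJ\|\le\varepsilon$ and $\gamma_\infty(SJ)\le\gamma_\infty(S)$. By (10),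
$$K_G\,\gamma_\infty(S)\,\delta_n(\rho^2)^{1/2}\ge\rho-\varepsilon-\sqrt{\pi/n}-2\sqrt{\eta_n}\ge\frac{\rho-\varepsilon}2$$
for $m$ large, uniformly in $S$. With Lemma 8 for $r=\rho^2$,
$$\gamma_\infty(S)\ge\frac{\rho-\varepsilon}{2K_G}\,\delta_n(\rho^2)^{-1/2}\ge\frac{\rho-\varepsilon}{2\sqrt5\,K_G}\,n^{\frac a{1+\rho^2}-\frac12} .$$
Take logarithms and divide by $\log m$. Since $\log n/\log m\to1$, the lower limit in Theorem 2 is at least $\frac a{1+\rho^2}-\frac12$. Let $a\to1$ and then $\rho\to\varepsilon$: the exponent tends to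
$$\frac1{1+\varepsilon^2}-\frac12=\frac{1-\varepsilon^2}{2(1+\varepsilon^2)} .$$

**Step 3: the upper bound $\gamma_\infty(S)\le\sqrt m\|S\|$.** Let $r_j$ be the coordinate functions on $\{\pm1\}^m$ with the uniform probability. The map $\ell_1^m\to\ell_\infty(\{\pm1\}^m)$, $e_j\mapsto r_j$, is isometric, since $\max_{\theta}|\sum_ja_j\theta_j|=\sum_j|a_j|$. By orthonormality, $h\mapsto(\mathbb E[hr_j])_j$ is a left inverse, and
$$\sum_j|\mathbb E[hr_j]|=\max_\pm\mathbb E\Big[h\sum_j\pm r_j\Big]\le\|h\|_\infty\max_\pm\mathbb E\Big|\sum_j\pm r_j\Big|\le\sqrt m\,\|h\|_\infty .$$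
Doing this in each of the $m$ rows factors the identity of $\ell_\infty^m(\ell_1^m)$ through an $\ell_\infty^k$ with $k=m2^m$ and constant $\sqrt m$. Compose with $S$. In particular $\gamma_\infty(T^{(m)})\le\sqrt m$, and $S=T^{(m)}$ is admitted for every $\varepsilon$, so no exponent above $\frac12$ is possible. $\blacksquare$

## 10. A chain of closed ideals on $(\bigoplus_k\ell_1^k)_{c_0}$: proof of Corollary 3

**Step 1: the sets are ideals.** Let $Y=c_0$ or $Y=Z$. Then $Y\oplus Y$ is isomorphic to a complemented subspace of $Y$. For $c_0$ this is clear; for $Z$, put the $\ell_2^n$ of the first copy into $\ell_2^{2n}$ and that of the second into $\ell_2^{2n+1}$, and project orthogonally in each coordinate. If $D_i=B_iA_i$ ($i=1,2$) factor through $Y$, then $D_1+D_2$ factors through $Y\oplus Y$ by $x\mapsto(A_1x,A_2x)$ and $(u,w)\mapsto B_1u+B_2w$, hence through $Y$. So $\mathcal G_Y(X)$ is closed under sums; it is clearly stable under composition with operators on either side. Thus it is an ideal, and its closure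 is a closed ideal. One coordinate from each $\ell_2^k$ spans a complemented copy of $c_0$ in $Z$, so $\mathcal G_{c_0}(X)\subset\mathcal G_Z(X)$.

**Step 2: $\overline{\mathcal G_Z}(X)\ne\mathcal B(X)$.** Otherwise some $BA$ with $A\colon X\to Z$, $B\colon Z\to X$ satisfies $\|BA-\mathrm{id}_X\|<1$, so $BA$ is invertible and $(BA)^{-1}B\cdot A=\mathrm{id}_X$. Dualizing, $A^*\big((BA)^{-1}B\big)^*=\mathrm{id}_{X^*}$, so $X^*=(\bigoplus\ell_\infty^k)_{\ell_1}$ embeds isomorphically into $Z^*=(\bigoplus\ell_2^k)_{\ell_1}$. Each $\ell_2^k$ embeds isometrically into an $L_1$-space by (2) (trivially for $k=1$), so $Z^*$ embeds isometrically into the $\ell_1$-sum of these, again an $L_1$-space. Let $\iota\colon X^*\to L_1(\nu)$ be the resulting embedding, $c\|x\|\le\|\iota x\|\le b\|x\|$ with $c>0$. By Khintchine's inequality there is an absolute constant $c_2>0$ with, for $h_1,\dots,h_k\in L_1(\nu)$ and independent signs $\theta_l$,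
$$\mathbb E\Big\|\sum_l\theta_lh_l\Big\|_1=\int\mathbb E\Big|\sum_l\theta_lh_l\Big|d\nu\ge c_2\int\Big(\sum_l|h_l|^2\Big)^{1/2}d\nu\ge c_2\Big(\sum_l\|h_l\|_1^2\Big)^{1/2};$$
the last step is the triangle inequality for the $\ell_2^k$-valued integral of $(|h_l|)_l$. (This is the cotype 2 property of $L_1$.) Apply it to $h_l=\iota u_l$, where $u_1,\dots,u_k$ are the unit vectors of $\ell_\infty^k\subset X^*$. The left side is at most $b\,\mathbb E\|\sum_l\theta_lu_l\|=b$, the right side is at least $c_2c\sqrt k$. For large $k$ this is impossible.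

**Step 3: an operator in $\mathcal G_Z(X)$.** We assemble the $T_n$ into one operator on $X$. Let $T_n=VU\colon E_n\to L_1(\sigma)$ ($n\ge2$) be as in Section 8. To land in some $\ell_1^N$, partition $S^{n-1}$, up to a null set, into finitely many sets of positive measure and diameter at most $\kappa_n/n$, and let $\mathcal E_n$ be the conditional expectation. It is a contraction of $L_1(\sigma)$ whose range is isometric to $\ell_1^{N_n}$, with $N_n$ the number of cells. For $|v|\le1$ we have $|\langle x,v\rangle-\langle x',v\rangle|\le|x-x'|$, so $Vv$ varies by at most $1/n$ on each cell, and $\|\mathcal E_nV-V\|\le1/n$. Put $\widetilde T_n=\mathcal E_nT_n$; then $\|\widetilde T_n-T_n\|\le1/n$.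

On the domain side choose pairwise disjoint sets $D_n$ of $M_n$ indices $k\ge n$. Assign the rows of $E_n$ to the indices $k\in D_n$ and use the inclusions and coordinate projections $\ell_1^n\subset\ell_1^k$. This gives norm-one maps $J_n\colon E_n\to X$ and $P_n\colon X\to E_n$ with $P_nJ_n=\mathrm{id}$ and $P_nJ_{n'}=0$ for $n\ne n'$. For $x=(x_k)\in X$ we have $\|P_nx\|\le\max_{k\in D_n}\|x_k\|\to0$, because $\|x_k\|\to0$ and the $D_n$ are disjoint.

On the range side choose distinct indices $k_n\ge N_n$ and norm-one inclusions $I_n\colon\ell_1^{N_n}\to\ell_1^{k_n}\subset X$ with norm-one left inverses $Q_n$ such that $Q_nI_{n'}=0$ for $n\ne n'$. Now define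
$$T=\sum_nI_n\widetilde T_nP_n .$$
For each $x$ the summands $I_n\widetilde T_nP_nx$ lie in different coordinates of $X$ and tend to $0$ in norm, so $T$ is a bounded operator on $X$. It factors through $Z$ by $x\mapsto(UP_nx)_n$, with $U\colon E_n\to\ell_2^n$, and $(v_n)\mapsto\sum_nI_n\mathcal E_nVv_n$; both maps are bounded, since $\|UP_nx\|\to0$ and $\|I_n\mathcal E_nVv_n\|\le|v_n|\to0$.

**Step 4: $T\notin\overline{\mathcal G_{c_0}}(X)$.** Suppose $\|T-BA\|<\frac12$ with $A\colon X\to c_0$, $B\colon c_0\to X$, and let $C=\|A\|\|B\|$. Let $R_k$ be the projection of $c_0$ onto its first $k$ coordinates. The relations above give $Q_nTJ_n=\widetilde T_n$, so $\|\widetilde T_n-Q_nBAJ_n\|<\frac12$. As $\dim E_n<\infty$, $R_kAJ_n\to AJ_n$ in norm, so for suitable $k$ the operator $S_n=Q_nBR_kAJ_n$ still satisfies $\|\widetilde T_n-S_n\|<\frac12$. It factors through $\ell_\infty^k$, and $\gamma_\infty(S_n)\le C$. Viewing $\ell_1^{N_n}$ as the range of $\mathcal E_n$ in $L_1(\sigma)$, we get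
$$\|T_n-S_n\|\le\tfrac12+\tfrac1n,\qquad\gamma_\infty(S_n)\le C\qquad\text{for all }n\ge2 .$$
But (10) with $\rho=\frac34$ shows that $\|T_n-S_n\|$ is at least $\frac34$ minus a quantity tending to $0$. This is a contradiction for large $n$. $\blacksquare$

## 11. Complex scalars

The same formulas give a complex counterexample; only some constants change. Here $\langle x,v\rangle=\sum_jx_jv_j$ for real $x$ and complex $v$.

*Norms and (i).* For complex $v=a+ib$ we have $F(gv)\le F(ga)+F(gb)$ for $g\in O(n)$, and $|a|+|b|\le\sqrt2|v|$. By (5), $\big|\sum_j(Uf)_jv_j\big|\le|a|+|b|$ for $\|f\|\le1$, so $\|U\|\le\sqrt2$. Similarly $\|Vv\|_1\le|a|+|b|$, so $\|V\|\le\sqrt2$. Thus $\|T^{(m)}\|\le2$. In (1) we now have $\|\alpha\|\|\beta\|\le2C$, so $k\le(2C)^2$ and (i) fails.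

*The trace.* The $f_y$ and $b_y$ are unchanged and real. On real vectors $U$ and $V$ are the operators studied above, so (7) holds and $V$ is isometric on the real vectors $Uf_y-\hat y$. Hence (9) and Lemma 6 hold as before.

*The 1-summing norm.* In Lemma 7 take unimodular $\epsilon_j\in\mathbb C$. Then $\|R\mathcal M_\rho\varphi\|=\max_{i,\epsilon}|\int\mathcal M_\rho\varphi\cdot(f_\epsilon\circ g_i)\,d\gamma|\le\|\varphi\|_2\max_\epsilon\|\mathcal M_\rho f_\epsilon\|_2$ and
$$\|\mathcal M_\rho f_\epsilon\|_2^2=\sum_{j,l}\epsilon_j\overline{\epsilon_l}\,\mathbb E[s_j(z)s_l(z')] ,$$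
where the off-diagonal terms vanish by the same sign change. Lemma 4 is valid for complex scalars as written, and Lemma 8 does not involve the scalars. So (10) holds with the complex Grothendieck constant, and Step 3 of Section 8 gives the same lower bound for $\|T^{(m)}-S\|$. Both (i) and (ii) fail.
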